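\numberwithin{equation}{section}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Rank two representations near the trivial one\\ for fundamental groups of quasi-projective manifolds}

\begin{abstract}
Let $M$ be a smooth connected complex quasi-projective variety with $b_1(M)>0$, and let $G$ be $\mathrm{SL}_2(\mathbb C)$ or its Borel subgroup of upper triangular matrices. We prove that, near the trivial representation, every homomorphism $\pi_1(M)\to G$ factors through the torsion-free abelianization of $\pi_1(M)$ or through an admissible map of $M$ onto a curve of negative Euler characteristic. For every rational representation of $G$ on a non-zero vector space we describe in the same terms the homomorphisms near the trivial one whose local system has non-zero first cohomology. This settles, for all quasi-projective manifolds, a question of Papadima and Suciu. We also determine the connected linear algebraic groups $G$ for which the first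 of these descriptions holds, and those for which both hold.
\end{abstract}

\section{The question and the answer}

\subsection{Two families of representations}

Let $M$ be a \emph{quasi-projective manifold}, that is, a smooth connected complex quasi-projective variety, and let $\pi=\pi_1(M)$. For a complex linear algebraic group $G$, a choice of $m$ generators of $\pi$ identifies the set $\mathrm{Hom}(\pi,G)$ with a closed subvariety of $G^m$. We write $1$ for the trivial representation and $X_{(1)}$ for the germ at $1$ of a subvariety $X\subset\mathrm{Hom}(\pi,G)$. All germs are germs of reduced complex analytic spaces, and ``near $1$'' means in a sufficiently small neighborhood of $1$.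

In which ways can the trivial representation be deformed? Two families are always available.

First, let $\mathrm{abf}\colon\pi\to\pi_{\mathrm{abf}}=H_1(M,\mathbb Z)/\mathrm{tors}\cong\mathbb Z^{b_1(M)}$ be the projection. A representation of $\pi_{\mathrm{abf}}$ is a $b_1(M)$-tuple of commuting elements of $G$, and it can be pulled back to $\pi$.

Secondly, $M$ may map to curves. An \emph{admissible map} is a regular surjective map $f\colon M\to M_f$ onto a smooth connected complex curve $M_f$ with $\chi(M_f)<0$, such that the generic fiber of $f$ is connected. Let $\mathcal E(M)$ be the set of admissible maps up to isomorphism of the target. For $f\in\mathcal E(M)$ put $\pi_f=\pi_1(M_f)$, let $f_\sharp\colon \pi\to\pi_f$ be the induced homomorphism, and let $N_f=\ker f_\sharp$. The group $\pi_f$ is free of rank at least $2$ or a surface group of genus at least $2$, so it has many representations. If it is free of rank $r$, then $\mathrm{Hom}(\pi_f,G)=G^r$. These too can be pulled back. We denote the pull-back of representations along a homomorphism $h$ by $h^*$.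

Is there anything else near $1$? Two restrictions are needed for a negative answer. One must stay near $1$: a representation that has abelian image and is non-trivial on the torsion of $H_1(M,\mathbb Z)$ comes neither from $\pi_{\mathrm{abf}}$ nor from a curve, because $H_1(M_f,\mathbb Z)$ is torsion-free. And $G$ must be small: let $M=Y\times Y$ with $Y$ the thrice punctured sphere, so that $\pi$ is a product $F_2\times F_2$ of free groups. If $G$ contains a connected non-abelian subgroup commuting with a one-parameter group, we can send the first factor to the former and the second to the latter, arbitrarily close to $1$, and obtain representations which belong to neither family (see Section~\ref{sec:groups}). In $\mathrm{SL}_2(\mathbb C)$ this cannot happen near $1$, because two non-zero elements of $\mathfrak{sl}_2$ commute only if they are proportional. One is led to guess that a non-abelian representation near $1$ can depend on only one ``direction'' in $M$, and so comes from a curve. The theorem below says that this guess is correct.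

\subsection{Jump loci}

Let $\iota\colon G\to\mathrm{GL}(V)$ be a rational representation on a finite-dimensional complex vector space $V\ne0$. A representation $\rho$ of $\pi$ in $G$ turns $V$ into a $\pi$-module $V_{\iota\circ\rho}$. The \emph{jump locus} of degree $1$ and depth $1$ is
$$\mathcal V^1_1(\pi,\iota)=\{\rho\in\mathrm{Hom}(\pi,G):\dim H^1(\pi,V_{\iota\circ\rho})\ge1\},$$
and $\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$ is defined in the same way. Every representation pulled back from $\pi_f$ lies in $\mathcal V^1_1(\pi,\iota)$: since $\chi(M_f)<0$, already $H^1(\pi_f,V)$ is non-zero for every action of $\pi_f$ on $V$. So the natural guess for the jump locus near $1$ is that it consists of the representations coming from curves and of those abelian ones which jump already on $\pi_{\mathrm{abf}}$.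

\subsection{Results}

Let $\mathrm{Sol}_2(\mathbb C)\subset\mathrm{SL}_2(\mathbb C)$ be the Borel subgroup of upper triangular matrices. We omit $\mathbb C$ from the notation of groups.

\begin{theorem}\label{thm:main}
Let $M$ be a quasi-projective manifold with $b_1(M)>0$, let $G$ be $\mathrm{SL}_2$ or $\mathrm{Sol}_2$, and let $\iota\colon G\to\mathrm{GL}(V)$ be a rational representation, $V\ne0$. Then $\mathcal E(M)$ is finite, and the following hold.
\begin{enumerate}
\item[(1)] There are equalities of germs
\begin{align}
\mathrm{Hom}(\pi,G)_{(1)}&=\mathrm{abf}^*\,\mathrm{Hom}(\pi_{\mathrm{abf}},G)_{(1)}\cup\bigcup_{f\in\mathcal E(M)}f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)},\label{eq:first}\\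
\mathcal V^1_1(\pi,\iota)_{(1)}&=\mathrm{abf}^*\,\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)_{(1)}\cup\bigcup_{f\in\mathcal E(M)}f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)}.\label{eq:second}
\end{align}
\item[(2)] If $b_1(M_f)=b_1(M)$ for some $f\in\mathcal E(M)$, then
$$\mathrm{Hom}(\pi,G)_{(1)}=f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)}\quad\text{and}\quad\mathcal V^1_1(\pi,\iota)_{(1)}=f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)},$$
and these germs are irreducible.
\item[(3)] For any two distinct $f,g\in\mathcal E(M)$,
$$f_\sharp^*\,\mathrm{Hom}(\pi_f,G)_{(1)}\cap g_\sharp^*\,\mathrm{Hom}(\pi_g,G)_{(1)}=\{1\}.$$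
\end{enumerate}
\end{theorem}

Papadima and Suciu \cite{PS} ask whether (1)--(3) hold for arbitrary quasi-projective manifolds. The conclusions were known, for the same groups $G$, if $M$ satisfies one of the following conditions: $M$ is projective; $W_1H^1(M)=0$ for the Deligne weight filtration; $M$ is the partial configuration space of a projective curve associated to an arbitrary finite simple graph; the resonance variety $\mathcal R^1_1(H^\bullet(M),d=0)$, i.e.\ the set of $a\in H^1(M,\mathbb C)$ for which the complex $(H^\bullet(M,\mathbb C),a\cup)$ has non-zero first cohomology, is $\{0\}$; or $M=S\setminus\{0\}$ for a quasi-homogeneous affine surface $S$ with a normal isolated singularity at $0$.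

\begin{remark}\label{rem:hyp}
The hypothesis $b_1(M)>0$ excludes only a degenerate case. If $b_1(M)=0$, the Zariski tangent space $\mathrm{Hom}(\pi,\mathfrak g)$ of $\mathrm{Hom}(\pi,G)$ at $1$ vanishes, so $1$ is isolated; also $\mathcal E(M)=\emptyset$ and $H^1(\pi,V)=0$ for the trivial action, so \eqref{eq:first} reads $\{1\}=\{1\}$ and \eqref{eq:second} reads $\emptyset=\emptyset$. The hypothesis $V\ne0$ is needed whenever $\mathcal E(M)\neq\emptyset$: for $V=0$ the jump loci are empty, and the right-hand side of \eqref{eq:second} is not.
\end{remark}

The second theorem is not needed for the first. It describes exactly to which groups the equalities in (1) extend, and it identifies the irreducible components in Theorem~\ref{thm:main}.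

\begin{theorem}\label{thm:groups}
Let $G$ be a connected complex linear algebraic group with Lie algebra $\mathfrak g$.
\begin{enumerate}
\item[(A)] The following are equivalent:
 \begin{enumerate}
 \item[(i)] equality \eqref{eq:first} holds for all quasi-projective manifolds $M$ with $b_1(M)>0$;
 \item[(ii)] the centralizer in $\mathfrak g$ of every non-zero element is abelian;
 \item[(iii)] $G$ is abelian, or $\mathrm{SL}_2$, or $\mathrm{PSL}_2$, or $\mathbb C^*\ltimes\mathbb C^n$ $(n\ge1)$ with $\mathbb C^*$ acting linearly with all weights non-zero.
 \end{enumerate}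
\item[(B)] Both equalities \eqref{eq:first} and \eqref{eq:second} hold for all such $M$ and all rational $\iota$ with $V\ne0$ if and only if $G$ is a vector group $\mathbb C^n$ $(n\ge0)$, $\mathrm{SL}_2$, $\mathrm{PSL}_2$, or $\mathbb C^*\ltimes\mathbb C^n$ $(n\ge0)$ with all weights non-zero. For these $G$ the equalities in $(2)$ hold as well. Statement $(3)$ holds for every linear algebraic group.
\item[(C)] In the situation of Theorem~\ref{thm:main}, the irreducible components of $\mathrm{Hom}(\pi,G)_{(1)}$ are exactly the pairwise distinct germs $f_\sharp^*\mathrm{Hom}(\pi_f,G)_{(1)}$, $f\in\mathcal E(M)$, together with $\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)_{(1)}$ when no $f\in\mathcal E(M)$ has $b_1(M_f)=b_1(M)$.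
\end{enumerate}
\end{theorem}

\subsection{Plan of the proof}

Compactify $M$ to a smooth projective $X$ with normal crossings boundary $D=\bigcup D_i$. Theorems of Morgan and of Dimca and Papadima replace the germ $\mathrm{Hom}(\pi,G)_{(1)}$ by a germ of ``flat connections'': tuples consisting of a class $\alpha\in H^1(X,\mathbb C)\otimes\mathfrak g$ and residues $r_i\in\mathfrak g$ along the $D_i$, subject to three explicit equations (Section~\ref{sec:gysin}). One of them says that residues along intersecting components commute. In $\mathfrak{sl}_2$ non-zero residues along such components are then proportional, so non-commuting residues live on disjoint clusters of components. Suppose that $\alpha=0$ and that not all residues commute. Then another equation makes the intersection matrices of the clusters degenerate, and the Hodge index theorem leads to a map to a curve for which the clusters are fibers. Example~\ref{ex:conics} shows this mechanism in its simplest form. In general $\alpha$ interacts with the residues, and the maps to curves come from three sources: the Castelnuovo--de Franchis theorem, the Albanese map,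 and the Picard variety. The tools are collected in Section~\ref{sec:geometry}, and the classification of flat $\mathfrak{sl}_2$-connections is carried out in Section~\ref{sec:classification}.

To return to representations we would like to match the flat connections coming from a curve with the representations coming from the same curve, but we use no compatibility of the isomorphism of germs with maps between varieties. Counting irreducible components by dimension suffices instead (Section~\ref{sec:count}). In Section~\ref{sec:jump} the statement on jump loci is deduced from \eqref{eq:first} by placing a cocycle in the off-diagonal entry of an upper triangular matrix. Section~\ref{sec:groups} proves Theorem~\ref{thm:groups}.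

\section{Admissible maps and fundamental groups}\label{sec:top}

\subsection{Representations near the trivial one}

A Lie group $G$ has a neighborhood of the identity which contains no non-trivial subgroup. Let $\Gamma$ be a finitely generated group and $\Delta$ a fixed finite group which is either a subgroup or a quotient of $\Gamma$. The elements of $\Delta$ are given by finitely many words in the generators of $\Gamma$, so a representation of $\Gamma$ near $1$ sends these words close to the identity. Hence representations of $\Gamma$ near $1$ are trivial on a finite subgroup $\Delta$, and those that factor through a finite quotient $\Delta$ are trivial. We refer to this as \emph{no small subgroups}.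

A representation is called \emph{abelian} if its image is abelian. Abelian representations of $\pi$ factor through $H_1(M,\mathbb Z)$, whose torsion subgroup is finite. So, for every linear algebraic $G$, \emph{near $1$ the abelian representations are exactly those in} $\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)$.

If $h\colon\pi\to\pi'$ is onto, $h^*$ is a closed embedding of representation varieties with image $\{\rho:\rho|_{\ker h}=1\}$. This applies to $\mathrm{abf}$ and, as we see next, to $f_\sharp$.

We shall also use the following: \emph{for small $X,Y\in\mathfrak g$, the elements $\exp X$ and $\exp Y$ commute if and only if $[X,Y]=0$.} Indeed, if they commute, then $\exp(e^{\mathrm{ad}X}Y)=\exp Y$, so $e^{\mathrm{ad}X}Y=Y$ by local injectivity of $\exp$; since $(e^{\mathrm{ad}X}-1)/\mathrm{ad}X$ is invertible for small $X$, it follows that $[X,Y]=0$. Consequently, via $\exp$, the germ $\mathrm{Hom}(\mathbb Z^b,G)_{(1)}$ is the germ at $0$ of the variety of commuting $b$-tuples in $\mathfrak g$.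

\subsection{Maps to curves}

Let $f\in\mathcal E(M)$. Over a non-empty Zariski open $C_0\subset M_f$ the map $f$ is a topologically locally trivial fibration with connected fiber, so $\pi_1(f^{-1}(C_0))\to\pi_1(C_0)$ is onto; and $\pi_1(C_0)\to\pi_f$ is onto. Hence $f_\sharp$ is onto. From $\chi(M_f)<0$ we get $2\le b_1(M_f)\le b_1(M)$. The group $\pi_f$ surjects onto a free group of rank $2$.

\begin{lemma}\label{lem:finiteindex}
Let $h\colon F\to C$ be a dominant morphism from a connected smooth variety to a smooth connected curve. Then $h_\sharp(\pi_1(F))$ has finite index in $\pi_1(C)$.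
\end{lemma}

\begin{proof}
Over some non-empty Zariski open $C_0\subset C$ the map $h$ is surjective and a topologically locally trivial fibration. The set $F_0=h^{-1}(C_0)$ is connected, being Zariski open in an irreducible variety. By the exact homotopy sequence the cosets of the image of $\pi_1(F_0)$ in $\pi_1(C_0)$ correspond bijectively to the connected components of the fiber, which are finite in number. Since $\pi_1(C_0)\to\pi_1(C)$ is onto, already the image of $\pi_1(F_0)$ in $\pi_1(C)$ has finite index.
\end{proof}

\begin{lemma}\label{lem:two}
If $f\ne g$ in $\mathcal E(M)$, then $f_\sharp(N_g)$ is a normal subgroup of finite index in $\pi_f$. Consequently: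
\begin{enumerate}
\item[(a)] for every linear algebraic group $G$, $f_\sharp^*\mathrm{Hom}(\pi_f,G)_{(1)}\cap g_\sharp^*\mathrm{Hom}(\pi_g,G)_{(1)}=\{1\}$;
\item[(b)] $f^*H^1(M_f,\mathbb Q)\cap g^*H^1(M_g,\mathbb Q)=0$;
\item[(c)] $\mathcal E(M)$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
Normality holds because $f_\sharp$ is onto. Let $U\subset M_g$ be a non-empty Zariski open set over which the fibers of $g$ are smooth and connected.

Suppose first that $f$ is constant on every fiber of $g$ over $U$. Let $\overline M_f$, $\overline M_g$ be the smooth compactifications. Then the closure of the image of $(f,g)$ in $\overline M_f\times\overline M_g$ is an irreducible curve. It maps bijectively to $\overline M_g$ over a non-empty Zariski open subset of $U$, hence birationally. So $f=\varphi\circ g$ for a non-constant morphism $\varphi\colon\overline M_g\to\overline M_f$. The generic fiber of $f$ is the disjoint union of $\deg\varphi$ non-empty fibers of $g$; being connected, it forces $\deg\varphi=1$. So $\varphi$ is an isomorphism, and $\varphi(M_g)=\varphi(g(M))=f(M)=M_f$. This means $f=g$ in $\mathcal E(M)$,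 a contradiction.

Hence $f$ is non-constant, and so dominant, on some fiber $F$ of $g$ over $U$. By Lemma~\ref{lem:finiteindex} the image of $\pi_1(F)$ in $\pi_f$ has finite index. Since the image of $\pi_1(F)$ in $\pi$ lies in $N_g$, the subgroup $f_\sharp(N_g)$ has finite index too.

(a) An element of the intersection is $\sigma\circ f_\sharp$ with $\sigma$ factoring through the fixed finite group $\pi_f/f_\sharp(N_g)$; near $1$ such a $\sigma$ is trivial, as there are no small subgroups. (b) An element of the intersection is given by a homomorphism $\pi_f\to\mathbb Q$ which kills the subgroup $f_\sharp(N_g)$ of finite index, so it is $0$. (c) The subspaces $f^*H^1(M_f,\mathbb Q)$ of $H^1(M,\mathbb Q)$ are non-zero, and by (b) they are pairwise distinct. A finite-dimensional rational vector space has only countably many subspaces.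
\end{proof}

Part (a) is conclusion (3), for every linear algebraic group.

\subsection{The case of curves}\label{subsec:curves}

Let $\dim M=1$. A map $f\in\mathcal E(M)$ has degree $1$ and is surjective onto a smooth curve, so it is an isomorphism. Hence $\mathcal E(M)=\{\mathrm{id}\}$ if $\chi(M)<0$. Otherwise $\mathcal E(M)=\emptyset$, and as $b_1(M)>0$, $M$ is $\mathbb C^*$ or an elliptic curve and $\pi=\pi_{\mathrm{abf}}$. In both cases \eqref{eq:first} is trivial for every $G$.

\section{Flat connections on the Gysin model}\label{sec:gysin}

\subsection{Two theorems}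

Let $X$ be a smooth connected projective variety and $D=\bigcup_iD_i\subset X$ a divisor with simple normal crossings, with smooth irreducible components $D_i$. For a set $I$ of indices let $D_I=\bigcap_{i\in I}D_i$, $D_\emptyset=X$. The \emph{Gysin model} $A=A(X,D)$ is the commutative differential graded algebra (CDGA)
$$A^k=\bigoplus_{p+|I|=k}H^p(D_I,\mathbb C).$$
Its differential is the signed Gysin map $H^p(D_I)\to\bigoplus_{i\in I}H^{p+2}(D_{I\setminus\{i\}})$. Up to sign, its product $H^p(D_I)\otimes H^{p'}(D_J)\to H^{p+p'}(D_{I\cup J})$ is restriction followed by the cup product if $I\cap J=\emptyset$, and it is $0$ otherwise.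

\begin{theorem}[Morgan \cite{Morgan}]\label{thm:morgan}
The Sullivan--de Rham algebra $\Omega(X\setminus D;\mathbb C)$ is connected to $A(X,D)$ by a zigzag of quasi-isomorphisms of CDGAs.
\end{theorem}

For a CDGA $A$ and a Lie algebra $\mathfrak g$ let
$$\mathcal F(A,\mathfrak g)=\{\omega\in A^1\otimes\mathfrak g:\ d\omega+\tfrac12[\omega,\omega]=0\},$$
where $[a\otimes x,a'\otimes x']=aa'\otimes[x,x']$. We call its elements \emph{flat connections}.

\begin{theorem}[Dimca--Papadima {\cite[Theorem B]{DP}}, special case]\label{thm:DP}
Let $Y$ be a connected space of the homotopy type of a finite CW complex whose Sullivan--de Rham algebra over $\mathbb C$ is connected by a zigzag of quasi-isomorphisms to a CDGA $A$ with $A^0=\mathbb C$ and $\dim_{\mathbb C}A<\infty$. Then for each complex linear algebraic group $G$ with Lie algebra $\mathfrak g$ there is an isomorphism of reduced analytic germs $\mathrm{Hom}(\pi_1(Y),G)_{(1)}\cong\mathcal F(A,\mathfrak g)_{(0)}$.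
\end{theorem}

The space $X\setminus D$ is homotopy equivalent to a compact manifold with boundary, $A(X,D)$ is finite-dimensional, and $A^0=H^0(X)=\mathbb C$. Therefore
\begin{equation}\label{eq:DP}
\mathrm{Hom}(\pi_1(X\setminus D),G)_{(1)}\cong\mathcal F(A(X,D),\mathfrak g)_{(0)}.
\end{equation}

\subsection{The equations}

By Hironaka we can fix $X$ and $D$ as above with $M=X\setminus D$. Put $A=A(X,D)$. Then
$$A^1=H^1(X)\oplus\bigoplus_i\mathbb Ce_i,\qquad A^2=H^2(X)\oplus\bigoplus_iH^1(D_i)\oplus\bigoplus_{i<j}H^0(D_i\cap D_j),$$
$d=0$ on $H^1(X)$, and $de_i=[D_i]$ after replacing $e_i$ by $-e_i$ if necessary. Write $\omega\in A^1\otimes\mathfrak g$ as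
$$\omega=\alpha+\sum_ie_i\otimes r_i,\qquad\alpha\in H^1(X)\otimes\mathfrak g,\quad r_i\in\mathfrak g.$$
In $\frac12[\omega,\omega]$ the products of $\alpha$ with $e_i$ contribute $\pm[\alpha|_{D_i},r_i]$ to $H^1(D_i)\otimes\mathfrak g$, and those of $e_i$ with $e_j$ contribute $\pm1\otimes[r_i,r_j]$ to $H^0(D_i\cap D_j)\otimes\mathfrak g$. So $\omega$ is flat if and only if
\begin{align}
&\sum_i[D_i]\otimes r_i+\tfrac12[\alpha,\alpha]=0\quad\text{in }H^2(X)\otimes\mathfrak g,\label{eq:F1}\\
&[\alpha|_{D_i},r_i]=0\quad\text{in }H^1(D_i)\otimes\mathfrak g\text{ for all }i,\label{eq:F2}\\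
&[r_i,r_j]=0\quad\text{whenever }i\ne j\text{ and }D_i\cap D_j\ne\emptyset.\label{eq:F3}
\end{align}

\subsection{The flat connections one expects}

They correspond to the two families of representations. The first is
$$\mathcal F^1=\{\eta\otimes x:\ \eta\in\ker(d|_{A^1}),\ x\in\mathfrak g\}\subset\mathcal F(A,\mathfrak g).$$
It is closed, being the set of tensors of rank at most $1$ in $\ker(d|_{A^1})\otimes\mathfrak g$, and $\ker(d|_{A^1})=H^1(A)\cong H^1(M,\mathbb C)$.

For the second, assume $\dim X\ge2$. A \emph{fibration} is a surjective morphism $\bar f\colon X\to C$ with connected fibers onto a smooth projective curve; $F$ denotes a general fiber, which is smooth and connected. A divisor is \emph{vertical} if each of its components lies in a fiber; a prime divisor which is not vertical maps onto $C$, and we then say that it \emph{dominates} $C$.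

Given $\bar f$, let $f=\bar f|_M$, let $M_f=\bar f(M)$, a non-empty open subset of $C$, and let $B=C\setminus M_f$, a finite set. The generic fiber of $f$ is non-empty and Zariski open in a smooth connected fiber of $\bar f$, so it is connected. Hence $f\in\mathcal E(M)$ if $\chi(M_f)<0$. Let $\mathcal E'\subset\mathcal E(M)$ be the set of admissible maps arising in this way. The Gysin model $A_f=A(C,B)$ of $M_f$ has
\begin{equation}\label{eq:Fcurve}
\mathcal F(A_f,\mathfrak g)=\Big\{\beta+\sum_{b\in B}e_b\otimes s_b:\ [\mathrm{pt}]\otimes\sum_bs_b+\tfrac12[\beta,\beta]=0\ \text{in}\ H^2(C)\otimes\mathfrak g\Big\},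
\end{equation}
where $\beta\in H^1(C)\otimes\mathfrak g$ and $s_b\in\mathfrak g$. For $b\in B$ the divisor $\bar f^*(b)=\sum_im_iD_i$ is supported in $D$. Define $f^*\colon A_f^1\to A^1$ as $\bar f^*$ on $H^1(C)$ and by $e_b\mapsto\sum_im_ie_i$. This map is injective, since $\bar f^*$ is injective on $H^1(C)$ and different fibers are disjoint. Together with the injection $\bar f^*\colon H^2(C)\to H^2(X)$, $[\mathrm{pt}]\mapsto[F]$, it commutes with $d$. It maps $\mathcal F(A_f,\mathfrak g)$ into $\mathcal F(A,\mathfrak g)$: equation \eqref{eq:F1} is the pull-back of the equation in \eqref{eq:Fcurve}; \eqref{eq:F2} holds because the components with non-zero residue are vertical and $\bar f^*\beta$ restricts to $0$ on them; and \eqref{eq:F3} holds because vertical components that meet lie in the same fiber, so that their residues are multiples of the same $s_b$. Let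
$$\mathcal F_f=f^*\mathcal F(A_f,\mathfrak g)\subset\mathcal F(A,\mathfrak g),$$
a closed subvariety isomorphic to $\mathcal F(A_f,\mathfrak g)$.

An admissible map need not, a priori, extend to a morphism on the chosen $X$; this is why $\mathcal E'$ appears. The counting argument of Section~\ref{sec:count} will show that nothing is lost.

\subsection{The mechanism in an example}

\begin{example}\label{ex:conics}
Let $X$ be the blow-up of $\mathbb P^2$ at four points $p_1,\dots,p_4$, no three of them collinear, and let $D$ be the union of the strict transforms $L_{ij}$ of the six lines $p_ip_j$. We have $H^1(X)=0$ and $[L_{ij}]=\ell-E_i-E_j$, where $\ell$ is the class of a line and the $E_i$ are the exceptional classes. So $L_{ij}^2=-1$, two lines through a common $p_i$ have become disjoint, and $L_{12}\cdot L_{34}=L_{13}\cdot L_{24}=L_{14}\cdot L_{23}=1$. The six curves thus form three disjoint clusters of two curves each, with intersection matrix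
$$\begin{pmatrix}-1&1\\1&-1\end{pmatrix}.$$
A flat connection is a collection of $r_{ij}\in\mathfrak g$ with $\sum[L_{ij}]\otimes r_{ij}=0$ and $[r_{ij},r_{kl}]=0$ within each cluster. Pairing the first equation with $[L_{12}]$ gives $r_{12}=r_{34}=:s_1$, and in the same way $r_{13}=r_{24}=:s_2$ and $r_{14}=r_{23}=:s_3$. Each cluster has total class $2\ell-\sum E_i$, so what remains of the equation is $s_1+s_2+s_3=0$.

This is precisely the set of flat connections of a thrice punctured line, and that line is visible. The pairs of lines $L_{12}+L_{34}$, $L_{13}+L_{24}$, $L_{14}+L_{23}$ are the three singular members of the pencil of conics through the $p_i$, the pencil is a morphism $X\to\mathbb P^1$, and $M=X\setminus D$ is a bundle of smooth conics over $\mathbb P^1\setminus\{3\text{ points}\}$. In particular $\pi=F_2$, and $\mathcal F(A,\mathfrak g)=\mathcal F_f\cong\mathfrak g^2$.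

The pencil can also be reconstructed from the residues. Suppose $s_1,s_2$ do not commute, so that residues occur on all three clusters. The clusters have degenerate intersection matrices with kernel spanned by $(1,1)$, which singles out the divisors $P_1=L_{12}+L_{34}$, $P_2=L_{13}+L_{24}$, $P_3=L_{14}+L_{23}$. They are disjoint and have self-intersection $0$, so the Hodge index theorem forces their classes to be proportional; by degree they are equal. As $H^1(X,\mathcal O)=0$, $P_1-P_2$ is the divisor of a rational function. Since $P_1\cap P_2=\emptyset$, this function is a morphism to $\mathbb P^1$, and it is the pencil.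

By contrast, for three lines in general position in $\mathbb P^2$ any two components meet. Then \eqref{eq:F3} makes all residues commute, and for $\mathfrak g=\mathfrak{sl}_2$ only $\mathcal F^1$ remains, in accordance with $\pi\cong\mathbb Z^2$.
\end{example}

The reconstruction in the example is the pattern of the general proof. What has to be added is the treatment of $\alpha$, and of the Picard variety when $H^1(X,\mathcal O)\ne0$.

\section{Divisors, one-forms and fibrations}\label{sec:geometry}

In Sections~\ref{sec:geometry} and~\ref{sec:classification} we assume $n=\dim M\ge2$ and keep $X$ and $D=\bigcup D_i$.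

\subsection{Facts from Hodge theory}

Let $h$ be an integral ample class on $X$, and put $q(u,v)=\int_Xu\,v\,h^{n-2}$. For divisors we write $q(E,E')=q([E],[E'])$. By the Hodge index theorem $q$ is nondegenerate on $H^{1,1}(X,\mathbb R)$ with exactly one positive square. Hence, for $u,v\in H^{1,1}(X,\mathbb R)$:
\begin{enumerate}
\item[(H1)] if $q(u,u)>0$, $q(u,v)=0$ and $v\ne0$, then $q(v,v)<0$;
\item[(H2)] if $u,v\ne0$ and $q(u,u)=q(v,v)=q(u,v)=0$, then $u,v$ are proportional.
\end{enumerate}
For distinct prime divisors $P,P'$ we have $q(P,P')\ge0$, with strict inequality if and only if $P\cap P'\ne\emptyset$. A non-zero effective divisor $P$ has positive degree $\int[P]h^{n-1}$; in particular $[P]\ne0$. By the Hodge--Riemann relations,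
$$\langle\Omega,\Omega'\rangle=\int_X\Omega\wedge\overline{\Omega'}\wedge h^{n-2}$$
is a positive definite Hermitian form on the space of holomorphic $2$-forms. Holomorphic forms on $X$ are closed, and a non-zero one has non-zero class. Finally, we use the Castelnuovo--de Franchis theorem:
\begin{enumerate}
\item[(CdF)] if $\eta_1,\dots,\eta_s$ $(s\ge2)$ are linearly independent holomorphic $1$-forms on $X$ with all $\eta_k\wedge\eta_l=0$, there is a fibration $\bar f\colon X\to C$ onto a curve of genus $\ge2$ with all $\eta_k\in\bar f^*H^0(K_C)$.
\end{enumerate}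

\subsection{Intersection matrices}

\begin{lemma}\label{lem:linalg}
Let $Q$ be a real symmetric matrix with off-diagonal entries $\ge0$ such that the graph $\{k\sim l:Q_{kl}>0\}$ is connected.
\begin{enumerate}
\item[(a)] If $Qm=0$ with all $m_k>0$, then $Q$ is negative semidefinite with kernel spanned by $m$.
\item[(b)] If $Q$ is negative semidefinite and singular, its kernel is spanned by a vector with all entries $>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Substituting $Q_{kk}=-\sum_{l\ne k}Q_{kl}m_l/m_k$ in $x^TQx$ gives
$$x^TQx=-\sum_{k<l}Q_{kl}\,m_km_l\Big(\frac{x_k}{m_k}-\frac{x_l}{m_l}\Big)^2\le0.$$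
Equality holds only if $x_k/m_k$ is constant, by connectedness. For a semidefinite form, $x^TQx=0$ means $Qx=0$.

(b) Let $0\ne x\in\ker Q$, and let $|x|$ be the vector of absolute values. Then $0\ge|x|^TQ|x|\ge x^TQx=0$, so $Q|x|=0$. If $|x|_k=0$, then $\sum_lQ_{kl}|x|_l=0$ forces $|x|_l=0$ for all neighbors $l$ of $k$, hence $x=0$ by connectedness, a contradiction. So non-zero vectors in the kernel have no zero entries. Therefore the kernel is a line, spanned by $|x|$.
\end{proof}

\begin{lemma}[Zariski]\label{lem:zariski}
Let $\bar f\colon X\to C$ be a fibration.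
\begin{enumerate}
\item[(a)] For each $b\in C$, $q$ is negative semidefinite on real divisors supported on $\bar f^{-1}(b)$, with kernel $\mathbb R\bar f^*(b)$.
\item[(b)] Let $E$ be a vertical divisor with coefficients in a complex vector space $W$, and suppose $[E]=[F]\otimes c$ with $c\in W$. Then $E=\sum_bs_b\bar f^*(b)$, a finite sum with $s_b\in W$ and $\sum_bs_b=c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a component $Y$ of $\bar f^{-1}(b)$, $q(Y,\bar f^*(b))=q(Y,F)=0$. The fiber is connected, so Lemma~\ref{lem:linalg}(a) applies with $m$ the multiplicities of the fiber.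

(b) Write $E=\sum_bE_b$ with $E_b$ supported on $\bar f^{-1}(b)$. For a component $Y$ of $\bar f^{-1}(b)$ we get $q(Y,E_b)=q(Y,E)=q(Y,F)c=0$. By (a), $E_b=s_b\bar f^*(b)$. Then $[F]\otimes\sum s_b=[F]\otimes c$, and $[F]\ne0$.
\end{proof}

\begin{lemma}\label{lem:negdef}
Let $w\in H^{1,1}(X,\mathbb R)$ with $q(w,w)>0$, and let $D_i$, $i\in J$, be finitely many prime divisors with $q(w,D_i)=0$. Then $q$ is negative definite on the space $\mathbb R^J$ of real divisors supported in $J$.
\end{lemma}

\begin{proof}
By (H1), $q$ is negative definite on $w^\perp$, so it suffices that the classes $[D_i]$ are linearly independent. They are rational classes, so a non-trivial relation could be taken integral, say $[P]=[N]$ with $P,N$ effective and supported in $J$, without common components, not both zero. By positivity of degree both are non-zero, and $[P]\ne0$. Then $q(P,P)=q(P,N)\ge0$, while $q(w,P)=0$ and (H1) give $q(P,P)<0$, a contradiction.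
\end{proof}

\subsection{Comparing and constructing fibrations}

\begin{lemma}\label{lem:product}
If fibrations $\bar f_1\colon X\to C_1$ and $\bar f_2\colon X\to C_2$ are not isomorphic, then $(\bar f_1,\bar f_2)\colon X\to C_1\times C_2$ is surjective. In particular, $\bar f_1$ and $\bar f_2$ have no common fiber (as a set), and $\bar f_1^*H^0(K_{C_1})\cap\bar f_2^*H^0(K_{C_2})=0$.
\end{lemma}

\begin{proof}
If the image is not everything, it is an irreducible curve which maps onto $C_1$, so $\bar f_2$ takes only finitely many values on each fiber of $\bar f_1$. These fibers being connected, $\bar f_2=\varphi\circ\bar f_1$ with a finite morphism $\varphi\colon C_1\to C_2$. Its fibers are images of the connected fibers of $\bar f_2$, so they are points, and $\varphi$ is an isomorphism; this contradicts the assumption. If $\bar f_1^{-1}(b_1)=\bar f_2^{-1}(b_2)$, then $(b_1,y)$ with $y\ne b_2$ is not in the image. If $\bar f_1^*\eta_1=\bar f_2^*\eta_2$, then $p_1^*\eta_1=p_2^*\eta_2$ on $C_1\times C_2$ by surjectivity, where $p_1,p_2$ are the projections, so $\eta_1=\eta_2=0$.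
\end{proof}

(CdF) needs two independent forms. With only one form we obtain a fibration from a divisor on which the form vanishes, provided that the divisor is not too negative.

\begin{lemma}\label{lem:oneform}
Let $0\ne\eta\in H^0(\Omega^1_X)$, and let $J$ be a finite set of indices with $\eta|_{D_i}=0$ for $i\in J$. Suppose some non-zero real divisor $E$ supported in $J$ has $q(E,E)\ge0$. Then there is a fibration $\bar f\colon X\to C$ with $\eta\in\bar f^*H^0(K_C)$ such that all $D_i$, $i\in J$, are vertical.
\end{lemma}

\begin{proof}
Recall that pull-back identifies the invariant $1$-forms on the Albanese variety $\mathrm{Alb}(X)$ with $H^0(\Omega^1_X)$. Let $\mathrm{Alb}(X)\to T$ be a quotient abelian variety of minimal dimension such that $\eta=a^*\eta_T$ for an invariant form $\eta_T$ on $T$, where $a\colon X\to T$ is the induced map.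

We claim that $a$ contracts every $D_i$, $i\in J$, to a point. Up to translation, $a|_{D_i}$ factors through a homomorphism $\mathrm{Alb}(D_i)\to T$, with image $T_i$ say. The pull-back of $\eta_T|_{T_i}$ to $\mathrm{Alb}(D_i)$ corresponds to $\eta|_{D_i}=0$, so $\eta_T|_{T_i}=0$, and $\eta_T$ descends to $T/T_i$. By minimality $T_i=0$.

Since $\eta\ne0$, $\dim a(X)\ge1$. Suppose $\dim a(X)\ge2$, and let $w$ be the pull-back under $a$ of a K\"ahler class on $T$. Then $q(w,w)>0$, and $q(w,D_i)=0$ for $i\in J$ by the claim, so $q(E,E)<0$ by Lemma~\ref{lem:negdef}, a contradiction. So $a(X)$ is a curve. Stein factorization through its normalization gives a fibration $\bar f\colon X\to C$ and a finite map $C\to a(X)$. The form $\eta$ is the pull-back under $\bar f$ of the pull-back of $\eta_T$ to $C$. Each $D_i$, $i\in J$, is connected and contracted in $a(X)$, hence contracted in $C$.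
\end{proof}

\section{Flat $\mathfrak{sl}_2$-connections}\label{sec:classification}

Let $\mathfrak g=\mathfrak{sl}_2$. Two properties of this Lie algebra are used throughout: \emph{the centralizer of a non-zero element is the line it spans}, so linearly independent elements do not commute; and \emph{the bracket $\Lambda^2\mathfrak g\to\mathfrak g$ is an isomorphism}.

\begin{proposition}\label{prop:class}
$\displaystyle\mathcal F(A,\mathfrak{sl}_2)=\mathcal F^1\cup\bigcup_{f\in\mathcal E'}\mathcal F_f.$
\end{proposition}

Let $\omega=\alpha+\sum e_i\otimes r_i\in\mathcal F(A,\mathfrak g)$ and $I=\{i:r_i\ne0\}$. The proof occupies the rest of this section. We first show that it suffices to find a fibration from which $\alpha$ is pulled back and for which all residues are vertical; then we find it, case by case.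

\subsection{The closing step}

\emph{If there is a fibration $\bar f\colon X\to C$ such that $\alpha=\bar f^*\beta$ with $\beta\in H^1(C)\otimes\mathfrak g$ and all $D_i$, $i\in I$, are vertical, then $\omega\in\mathcal F^1\cup\bigcup_{f\in\mathcal E'}\mathcal F_f$.}

Write $\frac12[\beta,\beta]=-[\mathrm{pt}]\otimes c$. By \eqref{eq:F1}, the $\mathfrak g$-valued divisor $\sum r_iD_i$ has class $[F]\otimes c$. Lemma~\ref{lem:zariski}(b) gives $\sum r_iD_i=\sum_bs_b\bar f^*(b)$ with $\sum s_b=c$. If $s_b\ne0$, all components of $\bar f^{-1}(b)$ lie in $D$, so $b\in B$. Thus $\omega=f^*(\beta+\sum_{b\in B}e_b\otimes s_b)$, and $\beta+\sum e_b\otimes s_b\in\mathcal F(A_f,\mathfrak g)$ by \eqref{eq:Fcurve}. If $\chi(M_f)<0$, then $f\in\mathcal E'$ and $\omega\in\mathcal F_f$. If $\chi(M_f)\ge0$, there are two possibilities.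
\begin{itemize}
\item $C$ has genus $0$ and $|B|\le2$. Then $\beta=0$ and $\sum s_b=0$, so $\omega$ is $0$ or of the form $f^*(e_{b_1}-e_{b_2})\otimes s$.
\item $C$ has genus $1$ and $B=\emptyset$. Then $c=0$. Write $\beta=a_1\otimes x+a_2\otimes y$ with a basis $a_1,a_2$ of $H^1(C)$. Then $[\beta,\beta]=0$ gives $[x,y]=0$, so $x,y$ are proportional and $\beta$ has rank at most $1$.
\end{itemize}
In both cases $\omega\in\mathcal F^1$.

\medskip
\emph{From now on assume $\omega\notin\mathcal F^1$.} It suffices to find a fibration as in the closing step.

\subsection{Decomposition by type}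

Write $\alpha=\alpha'+\alpha''$ with
$$\alpha'=\sum_k\eta_k\otimes x_k,\qquad\alpha''=\sum_j\bar\zeta_j\otimes y_j,$$
where $\eta_k,\zeta_j$ are holomorphic $1$-forms and each of the families $(\eta_k)$, $(x_k)$, $(\zeta_j)$, $(y_j)$ is linearly independent. Since $[D_i]$ has type $(1,1)$, equation \eqref{eq:F1} splits into
\begin{gather}
[\alpha',\alpha']=0,\qquad[\alpha'',\alpha'']=0,\label{eq:pure}\\
\sum_i[D_i]\otimes r_i+\sum_{k,j}\eta_k\wedge\bar\zeta_j\otimes[x_k,y_j]=0,\label{eq:mixed}
\end{gather}
and \eqref{eq:F2} splits into
\begin{equation}\label{eq:restr}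
\sum_k\eta_k|_{D_i}\otimes[x_k,r_i]=0,\qquad\sum_j\bar\zeta_j|_{D_i}\otimes[y_j,r_i]=0.
\end{equation}
We distinguish cases according to the ranks of $\alpha'$ and $\alpha''$. If one rank is at least $2$, \eqref{eq:pure} feeds (CdF). If both are at most $1$, \eqref{eq:pure} is void, and we have to work with \eqref{eq:mixed} and with the residues.

\subsection{Case 1: $\alpha'$ or $\alpha''$ has rank at least 2}

Complex conjugation on $H^1(X,\mathbb C)$ and on $\mathfrak g=\mathfrak{sl}_2(\mathbb R)\otimes\mathbb C$ preserves \eqref{eq:F1}--\eqref{eq:F3}, the set $I$, and the condition $\alpha\in\bar f^*H^1(C)\otimes\mathfrak g$, and it exchanges the roles of $\alpha'$ and $\alpha''$. A fibration as in the closing step for the conjugate of $\omega$ is also one for $\omega$. So we may assume that $\alpha'$ has rank at least $2$.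

\emph{The fibration.} The elements $[x_k,x_l]$, $k<l$, are independent because $\Lambda^2\mathfrak g\cong\mathfrak g$. So $[\alpha',\alpha']=2\sum_{k<l}\eta_k\wedge\eta_l\otimes[x_k,x_l]=0$ gives $\eta_k\wedge\eta_l=0$ for all $k,l$. By (CdF) there is a fibration $\bar f\colon X\to C$ with all $\eta_k\in U:=\bar f^*H^0(K_C)$.

\emph{The $D_i$, $i\in I$, are vertical.} If $D_i$ dominates $C$, the restrictions $\eta_k|_{D_i}$ are independent, so \eqref{eq:restr} gives $[x_k,r_i]=0$ for all $k$. As $r_i$ commutes with two independent elements, $r_i=0$, that is, $i\notin I$.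

\emph{All $\zeta_j$ lie in $U$.} This is clear if $\alpha''=0$; assume $\alpha''\ne0$. We test \eqref{eq:mixed} against forms that kill the unknown residues. Since $\eta_l|_{D_i}=0$ for $i\in I$, multiplying \eqref{eq:mixed} by $\zeta_m\wedge\bar\eta_l\wedge h^{n-2}$ and integrating makes the terms $\int_{D_i}\zeta_m\wedge\bar\eta_l\wedge h^{n-2}$ vanish. As $\eta_k\wedge\bar\zeta_j\wedge\zeta_m\wedge\bar\eta_l=\eta_k\wedge\zeta_m\wedge\bar\eta_l\wedge\bar\zeta_j$, we obtain
\begin{equation}\label{eq:gram}
\sum_{k,j}\langle\eta_k\wedge\zeta_m,\ \eta_l\wedge\zeta_j\rangle\,[x_k,y_j]=0\qquad\text{for all }l,m.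
\end{equation}

\emph{(a) Suppose $\alpha''=\bar\zeta\otimes y$ has rank $1$ and $\zeta\notin U$.} Then the forms $\eta_k\wedge\zeta$ are independent. Indeed, if $\eta\wedge\zeta=0$ with $0\ne\eta\in\mathrm{span}(\eta_k)\subset U$, then $\eta,\zeta$ are independent, and (CdF) gives a fibration $\bar f_3$ from whose base both are pulled back. Since $\bar f$ and $\bar f_3$ share the form $\eta$, they are isomorphic by Lemma~\ref{lem:product}, so $\zeta\in U$, a contradiction. Hence the Gram matrix in \eqref{eq:gram} is invertible, and $[x_k,y]=0$ for all $k$. Since $x_1,x_2$ are independent, $y=0$, a contradiction.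

\emph{(b) Suppose $\alpha''$ has rank at least $2$.} As for $\alpha'$, all $\zeta_j$ lie in $\bar f_2^*H^0(K_{C_2})$ for a fibration $\bar f_2\colon X\to C_2$. Suppose $\bar f_2\not\cong\bar f$. By Lemma~\ref{lem:product}, $\Phi=(\bar f,\bar f_2)$ maps onto $C\times C_2$. Its general fiber is non-empty, reduced, of pure dimension $n-2$, and represents $\Phi^*[\mathrm{pt}]$, so $\kappa:=\int_X\Phi^*[\mathrm{pt}]\,h^{n-2}>0$. With $\eta_k=\bar f^*\hat\eta_k$ and $\zeta_j=\bar f_2^*\hat\zeta_j$ we get
$$\langle\eta_k\wedge\zeta_m,\ \eta_l\wedge\zeta_j\rangle=-\int_X\eta_k\wedge\bar\eta_l\wedge\zeta_m\wedge\bar\zeta_j\wedge h^{n-2}=-\kappa\int_C\hat\eta_k\wedge\overline{\hat\eta_l}\int_{C_2}\hat\zeta_m\wedge\overline{\hat\zeta_j}.$$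
Up to a non-zero scalar, the two matrices of integrals on the right are Gram matrices of independent families for positive definite Hermitian forms, so they are invertible. Now \eqref{eq:gram} gives $[x_k,y_j]=0$ for all $k,j$, hence $y_j=0$, a contradiction. So $\bar f_2\cong\bar f$ and all $\zeta_j\in U$.

Hence $\alpha\in\bar f^*H^1(C)\otimes\mathfrak g$, and the closing step applies.

\medskip
From now on $\alpha'=\eta\otimes x$ and $\alpha''=\bar\zeta\otimes y$, possibly zero.

\subsection{Case 2: $\eta,\zeta\ne0$ and $[x,y]\ne0$}

For $i\in I$, \eqref{eq:restr} gives ($\eta|_{D_i}=0$ or $r_i\in\mathbb Cx$) and ($\zeta|_{D_i}=0$ or $r_i\in\mathbb Cy$). As $x,y$ are independent and $r_i\ne0$, we have $\eta|_{D_i}=0$ or $\zeta|_{D_i}=0$. So $\zeta\wedge\bar\eta$ vanishes on all $D_i$, $i\in I$. Multiplying \eqref{eq:mixed} by $\zeta\wedge\bar\eta\wedge h^{n-2}$ and integrating gives $\langle\eta\wedge\zeta,\eta\wedge\zeta\rangle[x,y]=0$, hence $\eta\wedge\zeta=0$.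

\emph{If $\eta,\zeta$ are independent}, (CdF) gives $\bar f$ with $\eta,\zeta\in\bar f^*H^0(K_C)$. On a $D_i$ which dominates $C$ both forms restrict non-trivially, so $i\notin I$. The closing step applies.

\emph{If $\zeta$ is proportional to $\eta$}, rescale $y$ so that $\alpha=\eta\otimes x+\bar\eta\otimes y$. Then $\eta|_{D_i}=0$ for all $i\in I$. With only one form at our disposal we look for a divisor as in Lemma~\ref{lem:oneform}, and \eqref{eq:mixed} provides it. Choose a linear functional $\varphi$ on $\mathfrak g$ with $\varphi([x,y])=-\sqrt{-1}$. By \eqref{eq:mixed},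
$$\sum_i\varphi(r_i)[D_i]=[\sqrt{-1}\,\eta\wedge\bar\eta].$$
The right-hand side is a real class, non-zero because its product with $h^{n-1}$ is positive. Taking real parts of the coefficients, we get a non-zero real divisor $E$ supported in $I$ with $[E]=[\sqrt{-1}\,\eta\wedge\bar\eta]$, hence $q(E,E)=0$. Lemma~\ref{lem:oneform} with $J=I$ gives $\bar f$ with $\eta\in\bar f^*H^0(K_C)$ and all $D_i$, $i\in I$, vertical. The closing step applies.

\subsection{Case 3: $\alpha$ has rank at most 1}

In the remaining case $\alpha'$ or $\alpha''$ is zero, or $x$ and $y$ are proportional. So $\alpha=\theta\otimes x$ with $0\ne x\in\mathfrak g$ and $\theta=\theta'+\theta''\in H^1(X)$, the sum of its parts of types $(1,0)$ and $(0,1)$; possibly $\theta=0$. Now $[\alpha,\alpha]=0$, and \eqref{eq:F1} becomes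
\begin{equation}\label{eq:resonly}
\sum_i[D_i]\otimes r_i=0.
\end{equation}

\emph{Clusters.} Let a \emph{cluster} be a connected component of the graph on $I$ in which $i\sim j$ if $D_i\cap D_j\ne\emptyset$. By \eqref{eq:F3}, residues along intersecting components commute, so for each cluster $c$ all $r_i$, $i\in c$, span one and the same line $\ell_c\subset\mathfrak g$. The supports of different clusters are disjoint. Pairing \eqref{eq:resonly} with $[D_i]$ gives
\begin{equation}\label{eq:cluster}
\sum_{j\in c}q(D_i,D_j)\,r_j=0\qquad(i\in c).
\end{equation}
So the real matrix $Q_c=(q(D_i,D_j))_{i,j\in c}$ is singular. Choose a non-zero real divisor $E_c$ supported in $c$ and lying in $\ker Q_c$; then $q(E_c,E_c)=0$.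

\begin{enumerate}
\item[($\dagger$)] \emph{If $\bar f$ is a fibration for which the $D_i$, $i\in c$, are vertical, then $\bigcup_{i\in c}D_i$ is a full fiber of $\bar f$, and all $D_i$, $i\in I$, are vertical.} The connected set $\bigcup_{i\in c}D_i$ lies in one fiber $\bar f^{-1}(b)$. By Lemma~\ref{lem:zariski}(a) and $q(E_c,E_c)=0$, $E_c=t\bar f^*(b)$ with $t\ne0$, so $\bigcup_{i\in c}D_i=\bar f^{-1}(b)$. The $D_i$ with $i\in I\setminus c$ are disjoint from this fiber, so they do not dominate $C$.
\end{enumerate}

\subsubsection*{Case 3.1: $\theta\ne0$ and some cluster $c$ has $\ell_c\ne\mathbb Cx$}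

By \eqref{eq:F2}, $\theta|_{D_i}\otimes[x,r_i]=0$ with $[x,r_i]\neq0$ for $i\in c$, so $\theta'|_{D_i}=\theta''|_{D_i}=0$. For each non-zero form $\eta$ among $\theta'$ and $\overline{\theta''}$, Lemma~\ref{lem:oneform} with $J=c$ and $E=E_c$ gives a fibration from whose base $\eta$ is pulled back and for which $c$ is vertical. By ($\dagger$), $\bigcup_{i\in c}D_i$ is a full fiber of it. If both forms are non-zero, the two fibrations share a fiber, so they are isomorphic by Lemma~\ref{lem:product}. Hence $\alpha\in\bar f^*H^1(C)\otimes\mathfrak g$ for one fibration $\bar f$, and by ($\dagger$) all $D_i$, $i\in I$, are vertical. The closing step applies.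

\subsubsection*{Case 3.2: otherwise}

If $\theta\ne0$, all $\ell_c=\mathbb Cx$, so $\omega\in A^1\otimes x$. Then $d\omega=-\frac12[\omega,\omega]=0$ and $\omega\in\mathcal F^1$, which is excluded. So $\theta=0$, and for the same reason the lines $\ell_c$ are not all equal; in particular there are at least two clusters. We now follow Example~\ref{ex:conics}.

\emph{Each $Q_c$ is negative semidefinite.} If $q(E,E)>0$ for some real $E$ supported in a cluster $c$, take another cluster $c'$. Since $q(E,D_i)=0$ for $i\in c'$, Lemma~\ref{lem:negdef} with $w=[E]$ says that $Q_{c'}$ is negative definite, which contradicts its singularity.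

\emph{The divisors $P_c$.} The graph of $Q_c$ is connected. By Lemma~\ref{lem:linalg}(b), $\ker Q_c$ is spanned by an effective divisor $P_c=\sum_{i\in c}m_iD_i$ with all $m_i>0$, which can be taken integral as $Q_c$ is rational. By \eqref{eq:cluster}, $r_i=m_i\rho_c$ for $i\in c$ with some $0\ne\rho_c\in\ell_c$.

\emph{Their classes.} We have $q(P_c,P_{c'})=0$ for all $c,c'$. By (H2) the classes $[P_c]$, which are non-zero, are proportional, and comparing degrees we see that the ratios are positive rational numbers. Multiply the $P_c$ by suitable positive rational numbers, and then by a common integer that makes them integral and kills torsion; adjust the $\rho_c$ accordingly. We may then assume that $[P_c]=\kappa\ne0$ for all $c$, and that every $P_c-P_{c'}$ has first Chern class $0$ in $H^2(X,\mathbb Z)$. Now \eqref{eq:resonly} reads $\kappa\otimes\sum_c\rho_c=0$, so $\sum_c\rho_c=0$. If there were only two clusters, their lines would coincide. So there are at least three clusters. Number three of them, let $P_1,P_2,P_3$ be their divisors, and let $J\subset I$ be the third cluster.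

\emph{The fibration.} Let $L=\mathcal O(P_1-P_2)\in\mathrm{Pic}^0(X)$. For $i\in J$ its restriction to $D_i$ is trivial, because $D_i$ is disjoint from $P_1$ and $P_2$.

Suppose $L$ is torsion. Then $N(P_1-P_2)=\mathrm{div}(u)$ for some $N\ge1$ and a rational function $u$. As $P_1$ and $P_2$ are disjoint, $u\colon X\to\mathbb P^1$ is a non-constant morphism with $u^{-1}(0)=\mathrm{supp}\,P_1$. If $i\in I$ is outside the first cluster, then $D_i$ is disjoint from $u^{-1}(0)$, so $u$ is constant on $D_i$; and $u=0$ on the first cluster. Stein factorization of $u$ gives a fibration for which all $D_i$, $i\in I$, are vertical.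

Suppose $L$ is not torsion. Then the kernel of $\mathrm{Pic}^0(X)\to\prod_{i\in J}\mathrm{Pic}^0(D_i)$ contains all powers of $L$, so it is infinite, hence of positive dimension. So the tangent map $H^1(X,\mathcal O)\to\bigoplus_{i\in J}H^1(D_i,\mathcal O)$ is not injective. By complex conjugation there is $0\ne\eta\in H^0(\Omega^1_X)$ with $\eta|_{D_i}=0$ for all $i\in J$. Lemma~\ref{lem:oneform}, with this $J$ and $E=P_3$, gives a fibration for which the third cluster is vertical, and by ($\dagger$) all $D_i$, $i\in I$, are vertical.

Since $\alpha=0$, the closing step applies. This completes the proof of Proposition~\ref{prop:class}.\qed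

\section{From connections to representations}\label{sec:count}

We know $\mathrm{Hom}(\pi,\mathrm{SL}_2)_{(1)}\cong\mathcal F(A,\mathfrak{sl}_2)_{(0)}$, and we know the pieces of the right-hand side. On the left we have candidates for the pieces. To show that these candidates are all, we compare irreducible components on both sides. We first check that the pieces coming from curves are irreducible.

\begin{lemma}\label{lem:irred}
Let $f\in\mathcal E(M)$, let $C$ be the smooth compactification of $M_f$, $B=C\setminus M_f$, $A_f=A(C,B)$, and let $G$ be $\mathrm{SL}_2$ or $\mathrm{Sol}_2$ with Lie algebra $\mathfrak g$. The germs $\mathcal F(A_f,\mathfrak g)_{(0)}\cong\mathrm{Hom}(\pi_f,G)_{(1)}$ are irreducible.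
\end{lemma}

\begin{proof}
The isomorphism is \eqref{eq:DP} for the curve $M_f$. If $B\ne\emptyset$, the equation in \eqref{eq:Fcurve} can be solved for one of the $s_b$, so $\mathcal F(A_f,\mathfrak g)$ is isomorphic to an affine space.

Let $B=\emptyset$ and let $p\ge2$ be the genus of $C$; then $\mathcal F(A_f,\mathfrak g)=\{\beta\in H^1(C)\otimes\mathfrak g:[\beta,\beta]=0\}$. We show for both Lie algebras that this is a normal variety. Since normal complex varieties are analytically irreducible at each point (Zariski), the claim follows.

For $\mathfrak g=\mathfrak{sol}_2$ take the basis $H,e$ with $[H,e]=2e$, and let $\beta=a\otimes H+\nu\otimes e$. The equation is $a\cup\nu=0$, a nondegenerate quadric of rank $4p\ge8$. It is a hypersurface which is singular only at the origin, so it is normal by Serre's criterion.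

For $\mathfrak g=\mathfrak{sl}_2$, in a symplectic basis of $H^1(C)$ the variety is $\mu^{-1}(0)$ with
$$\mu\colon\mathfrak g^{2p}\to\mathfrak g,\qquad\mu(x,y)=\sum_{i=1}^p[x_i,y_i].$$
An element $z$ is orthogonal, for the Killing form, to the image of $d\mu_{(x,y)}\colon(u,v)\mapsto\sum([u_i,y_i]+[x_i,v_i])$ exactly if it commutes with all $x_i,y_i$. So $\mu$ fails to be submersive exactly where all $x_i,y_i$ lie on one line, a set of dimension $2p+2$. All components of $\mu^{-1}(0)$ have dimension at least $6p-3>2p+2$, so each contains submersive points and has dimension exactly $6p-3$. So the scheme $\mu^{-1}(0)$ is a complete intersection, and it is smooth outside a set of codimension at least $(6p-3)-(2p+2)=4p-5\ge3$. By Serre's criterion it is normal, in particular reduced.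
\end{proof}

\begin{proposition}\label{prop:count}
Let $b_1(M)>0$. The set $\mathcal E(M)$ is finite, and $\mathrm{Hom}(\pi,\mathrm{SL}_2)_{(1)}=R_{ab}\cup\bigcup_{f\in\mathcal E(M)}R_f$, where
$$R_{ab}=\mathrm{abf}^*\,\mathrm{Hom}(\pi_{\mathrm{abf}},\mathrm{SL}_2)_{(1)},\qquad R_f=f_\sharp^*\,\mathrm{Hom}(\pi_f,\mathrm{SL}_2)_{(1)}.$$
\end{proposition}

\begin{proof}
For $\dim M=1$ see Section~\ref{subsec:curves}. Let $\dim M\ge2$, $b=b_1(M)$ and $R=\mathrm{Hom}(\pi,\mathrm{SL}_2)_{(1)}$, so that $R\cong\mathcal F(A,\mathfrak{sl}_2)_{(0)}$ by \eqref{eq:DP}.

\emph{The side of connections.} The set $\mathcal E'$ is countable by Lemma~\ref{lem:two}(c), so Proposition~\ref{prop:class} exhibits $\mathcal F(A,\mathfrak{sl}_2)$ as a countable union of closed algebraic subsets. By Baire's theorem, for each irreducible component $Z$ of $\mathcal F(A,\mathfrak{sl}_2)$ one of these subsets contains a non-empty open subset of $Z$, in the classical topology; hence it contains $Z$. So $\mathcal F(A,\mathfrak{sl}_2)_{(0)}$ is the union of $\mathcal F^1_{(0)}$ and of finitely many germs $(\mathcal F_f)_{(0)}$, $f\in\mathcal E'$.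

Each $(\mathcal F_f)_{(0)}$ is irreducible by Lemma~\ref{lem:irred}. The germ $\mathcal F^1_{(0)}$ is irreducible of dimension $b+2$: it is the image of the smooth germ $(H^1(A)\times\mathfrak{sl}_2,0)$ under $(\eta,x)\mapsto\eta\otimes x$; small elements have small preimages (scale so that $|\eta|=|x|$), so a decomposition of $\mathcal F^1_{(0)}$ would give one of the smooth germ; and the general fibers have dimension $1$.

Hence the irreducible components of $\mathcal F(A,\mathfrak{sl}_2)_{(0)}$ are the pairwise distinct germs $(\mathcal F_f)_{(0)}$ for $f$ in a suitable finite set $\mathcal E''\subset\mathcal E'$, and possibly, \emph{in addition}, $\mathcal F^1_{(0)}$. Here $\mathcal F^1_{(0)}$ is listed only if it is a component which is not equal to any $(\mathcal F_f)_{(0)}$, $f\in\mathcal E''$; it is then not contained in any of these.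

\emph{The side of representations.} For $f\in\mathcal E(M)$ the germ $R_f\cong\mathrm{Hom}(\pi_f,\mathrm{SL}_2)_{(1)}$ is irreducible, and if $f\in\mathcal E'$ its dimension is that of $(\mathcal F_f)_{(0)}$, both by Lemma~\ref{lem:irred}. By Section~\ref{sec:top}, $R_{ab}$ is isomorphic to the germ at $0$ of the variety of commuting $b$-tuples in $\mathfrak{sl}_2$, that is, of elements of rank at most $1$ in $\mathbb C^b\otimes\mathfrak{sl}_2$. This germ is isomorphic to $\mathcal F^1_{(0)}$, so $R_{ab}$ is irreducible of dimension $b+2$. Moreover:
\begin{itemize}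
\item $R_f\cap R_g=\{1\}$ for $f\ne g$, by Lemma~\ref{lem:two}(a).
\item $R_f\ne\{1\}$ and $R_f\not\subset R_{ab}$, because $\pi_f$ surjects onto a free group of rank $2$ and so has non-abelian representations arbitrarily near $1$.
\item If $R_{ab}\subset R_f$ with $f\in\mathcal E(M)$, then $b_1(M_f)=b$; if moreover $f\in\mathcal E'$, then $\mathcal F^1\subset\mathcal F_f$. Indeed, let $\ell\in\mathrm{Hom}(\pi,\mathbb C)$ be small. For all $t\in[0,1]$ the representation $\mathrm{diag}(e^{t\ell},e^{-t\ell})$ kills $N_f$, so $\ell|_{N_f}=0$. By linearity this holds for all $\ell$, so $b_1(M_f)=b$. If $f\in\mathcal E'$, the injection $f^*\colon\ker(d|_{A_f^1})\to\ker(d|_{A^1})$ between spaces of equal dimension is an isomorphism. So every $\eta\otimes x\in\mathcal F^1$ is $f^*$ of an element $\eta_0\otimes x\in\mathcal F(A_f,\mathfrak{sl}_2)$.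
\end{itemize}

\emph{Counting.} Let $\mathcal K$ consist of the germs $R_f$, $f\in\mathcal E''$, together with $R_{ab}$ if and only if $\mathcal F^1_{(0)}$ is listed above as an additional component. The members of $\mathcal K$ are irreducible subgerms of $R$, and by the three points none is contained in another. Their dimensions form the same multiset as those of the components of $\mathcal F(A,\mathfrak{sl}_2)_{(0)}$, hence as those of the components of $R$.

We claim that $\mathcal K$ is the set of components of $R$. By descending induction on $d$ we show that the members of $\mathcal K$ of dimension $d$ are exactly the components of $R$ of dimension $d$. Let $K\in\mathcal K$ have dimension $d$; it lies in a component $Z$ of $R$. If $\dim Z>d$, then $Z\in\mathcal K$ by induction, which contradicts non-containment. So $\dim Z=d$ and $K=Z$. Thus the members of $\mathcal K$ of dimension $d$ are components of dimension $d$; since there are equally many of both, they are all of them.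

So $R=R_{ab}\cup\bigcup_{f\in\mathcal E''}R_f$. If there were an $f\in\mathcal E(M)\setminus\mathcal E''$, the irreducible germ $R_f\subset R$ would lie in $R_{ab}$ or in some $R_g$ with $g\ne f$. Both are impossible. Hence $\mathcal E(M)=\mathcal E''$ is finite.
\end{proof}

For $\dim M\ge2$ the proof also shows that $\mathcal E(M)=\mathcal E'$: every admissible map extends to a fibration of $X$.

\section{Jump loci and the proof of Theorem~\ref{thm:main}}\label{sec:jump}

Here $\dim M\ge1$ is arbitrary. For a character $\chi\colon\pi\to\mathbb C^*$, cocycles $\xi\in Z^1(\pi,\mathbb C_\chi)$ satisfy $\xi(\gamma\delta)=\xi(\gamma)+\chi(\gamma)\xi(\delta)$, and the coboundaries are the multiples of $1-\chi$.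

\subsection{The first equality}

For $\mathrm{SL}_2$, equality \eqref{eq:first} is Proposition~\ref{prop:count}. For $\mathrm{Sol}_2$, intersect with the closed subvariety $\mathrm{Hom}(\pi,\mathrm{Sol}_2)\subset\mathrm{Hom}(\pi,\mathrm{SL}_2)$: a $\mathrm{Sol}_2$-valued representation that factors through a surjection $\pi\to\pi'$ is pulled back from $\mathrm{Hom}(\pi',\mathrm{Sol}_2)$.

\subsection{Cocycles come from curves}

A cocycle with values in a non-trivial rank one local system which is not a coboundary yields a non-abelian upper triangular representation, and to this one we can apply \eqref{eq:first}.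

\begin{lemma}\label{lem:cocycle}
Let $K\subset\mathbb Z\setminus\{0\}$ be finite. For $\lambda\colon\pi\to\mathbb C^*$ sufficiently close to $1$ (depending on $K$), $\lambda\ne1$, and $k\in K$: if $\xi\in Z^1(\pi,\mathbb C_{\lambda^k})$ is not a coboundary, there is $f\in\mathcal E(M)$ with $\lambda|_{N_f}=1$ and $\xi|_{N_f}=0$.
\end{lemma}

\begin{proof}
Near $1$ the character $\lambda$ factors through $\pi_{\mathrm{abf}}$, so $\lambda=e^\ell$ with $\ell\in\mathrm{Hom}(\pi,\mathbb C)$ small and non-zero. Put $\mu=e^{k\ell/2}$; then $\mu^2=\lambda^k\ne1$. For $\varepsilon\ne0$ let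
$$\rho_\varepsilon(\gamma)=\begin{pmatrix}\mu(\gamma)&\varepsilon \xi(\gamma)\mu(\gamma)^{-1}\\0&\mu(\gamma)^{-1}\end{pmatrix}.$$
The upper right entry of $\rho_\varepsilon(\gamma)\rho_\varepsilon(\delta)$ is $\varepsilon\big(\mu(\gamma)\xi(\delta)\mu(\delta)^{-1}+\xi(\gamma)\mu(\gamma)^{-1}\mu(\delta)^{-1}\big)=\varepsilon\mu(\gamma\delta)^{-1}\big(\xi(\gamma)+\mu(\gamma)^2\xi(\delta)\big)$, so $\rho_\varepsilon$ is a homomorphism. It is near $1$ if $\ell$ is small and then $\varepsilon$ is small, depending on $\xi$.

It is not abelian. Otherwise, as some $\rho_\varepsilon(\gamma)$ has distinct eigenvalues, $\rho_\varepsilon=u\,\mathrm{diag}(\mu,\mu^{-1})\,u^{-1}$ with $u=\begin{pmatrix}1&s\\0&1\end{pmatrix}$. Comparing upper right entries, $\varepsilon \xi\mu^{-1}=s(\mu^{-1}-\mu)$, so $\varepsilon \xi=s(1-\mu^2)$ is a coboundary, a contradiction.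

By Proposition~\ref{prop:count}, $\rho_\varepsilon$ kills $N_f$ for some $f\in\mathcal E(M)$. Thus $\xi|_{N_f}=0$ and $e^{k\ell/2}|_{N_f}=1$. For each $f\in\mathcal E(M)$ fix finitely many elements of $N_f$ whose images generate the image of $N_f$ in $\pi_{\mathrm{abf}}$. For $\ell$ small, uniformly because $K$ and $\mathcal E(M)$ are finite, $|k\ell/2|<2\pi$ on these elements. So $\ell$ vanishes on them, and hence on $N_f$.
\end{proof}

\subsection{The second equality}

We prove \eqref{eq:second}.

\emph{The inclusion ``$\supseteq$''.} For a surjection $\pi\to\pi'$ and a $\pi'$-module $W$ the inflation map $H^1(\pi',W)\to H^1(\pi,W)$ is injective. This gives the part from $\pi_{\mathrm{abf}}$. For the part from $f$ note that $M_f$ is aspherical, so $\dim H^1(\pi_f,V)\ge-\chi(M_f)\dim V>0$ for every action of $\pi_f$ on $V$; here $V\ne0$ is used.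

\emph{The inclusion ``$\subseteq$''.} Let $\rho\in\mathcal V^1_1(\pi,\iota)$ be near $1$ and in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$. By \eqref{eq:first}, $\rho=\mathrm{abf}^*\sigma$. If $G=\mathrm{SL}_2$, conjugate $\rho$ and $\sigma$ so that they take values in $\mathrm{Sol}_2$, which is possible because the image is abelian. The conjugate of $\rho$ need not be near $1$, but the properties ``kills $N_f$'', ``lies in $\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$'' and ``lies in $\mathcal V^1_1(\pi,\iota)$'' are invariant under conjugation. Let $\lambda$ be the upper left entry of $\rho$. It is a character near $1$, because its values are eigenvalues of the original matrices $\rho(\gamma)$.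

By Lie--Kolchin, $V$ has a filtration by $\mathrm{Sol}_2$-submodules with one-dimensional quotients, on which $\mathrm{Sol}_2$ acts by powers $t^k$ of the upper left entry $t$, with $k$ in a finite multiset $K_\iota\subset\mathbb Z$. So $V_{\iota\circ\rho}$ has a filtration with quotients $\mathbb C_{\lambda^k}$, $k\in K_\iota$.

\emph{Some $\lambda^k=1$.} The module $V_{\iota\circ\sigma}$ over $\pi_{\mathrm{abf}}\cong\mathbb Z^b$, $b=b_1(M)\ge1$, is the direct sum of its generalized character spaces. The one for the trivial character is a non-zero unipotent summand $U$. We have $H^1(\mathbb Z^b,U)\ne0$: let $W=H^0(\mathbb Z^{b-1},U)$, which is non-zero by unipotency, and let $\tau$ generate $\mathbb Z=\mathbb Z^b/\mathbb Z^{b-1}$. Inflation embeds $H^1(\mathbb Z,W)=W/(\tau-1)W$ in $H^1(\mathbb Z^b,U)$, and $W/(\tau-1)W\ne0$ since $\tau$ is unipotent on $W$. So $\sigma\in\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$, as desired. This is where $b_1(M)>0$ is used.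

\emph{All $\lambda^k\ne1$.} Then $\lambda\ne1$, and all $k\ne0$. Since $H^1(\pi,V_{\iota\circ\rho})\ne0$, the filtration gives some $k\in K_\iota$ with $H^1(\pi,\mathbb C_{\lambda^k})\ne0$. By Lemma~\ref{lem:cocycle} with $K=K_\iota\setminus\{0\}$, $\lambda$ kills some $N_f$. As $\lambda\ne1$ is near $1$, $\lambda(\gamma)^2\ne1$ for some $\gamma$, so the abelian upper triangular representation $\rho$ is conjugate to $\mathrm{diag}(\lambda,\lambda^{-1})$. Hence $\rho$ kills $N_f$, which contradicts the choice of $\rho$.

\subsection{Conclusions (2) and (3)}

Let $b_1(M_f)=b_1(M)$. Then $f^*H^1(M_f,\mathbb Q)=H^1(M,\mathbb Q)$. By Lemma~\ref{lem:two}(b) any $g\ne f$ in $\mathcal E(M)$ would have $b_1(M_g)=0$, which is impossible; so $\mathcal E(M)=\{f\}$. The group $H_1(M_f,\mathbb Z)$ is torsion-free, and $H_1(M,\mathbb Z)\to H_1(M_f,\mathbb Z)$ is onto between groups of equal rank, so it induces an isomorphism $\pi_{\mathrm{abf}}\cong(\pi_f)_{\mathrm{abf}}$. Thus $\mathrm{abf}$ factors through $f_\sharp$, and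
$$\mathrm{abf}^*\,\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)\subset\mathrm{abf}^*\,\mathrm{Hom}(\pi_{\mathrm{abf}},G)\subset f_\sharp^*\,\mathrm{Hom}(\pi_f,G).$$
Now (1) gives both equalities of (2), and Lemma~\ref{lem:irred} gives irreducibility. Conclusion (3) is Lemma~\ref{lem:two}(a), and the finiteness of $\mathcal E(M)$ is part of Proposition~\ref{prop:count}. This proves Theorem~\ref{thm:main}.\qed

\section{Components, and other groups}\label{sec:groups}

We prove Theorem~\ref{thm:groups}.

\subsection{Part (C)}

Let $G$ be $\mathrm{SL}_2$ or $\mathrm{Sol}_2$, and let $R_f$, $R_{ab}$ now denote the corresponding germs for $G$. The $R_f$ are irreducible by Lemma~\ref{lem:irred}. Linearly independent elements of $\mathfrak{sol}_2$ do not commute either, since $[aH+ce,\,a'H+c'e]=2(ac'-a'c)e$. So for both groups $R_{ab}$ is, via $\exp$, the germ at $0$ of the elements of rank at most $1$ in $\mathbb C^b\otimes\mathfrak g$, where $b=b_1(M)$, and it is irreducible as in Proposition~\ref{prop:count}. The listed germs cover $\mathrm{Hom}(\pi,G)_{(1)}$ by (1), and by (2) if $R_{ab}$ is omitted. None contains another: $R_f\cap R_g=\{1\}$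 for $f\ne g$ by (3); $R_f\not\subset R_{ab}$ (in particular $R_f\ne\{1\}$), because free groups of rank $2$ have non-abelian representations in $G$ arbitrarily near $1$; and $R_{ab}\subset R_f$ implies $b_1(M_f)=b_1(M)$, by the argument with $\mathrm{diag}(e^{t\ell},e^{-t\ell})\in\mathrm{Sol}_2$ in the proof of Proposition~\ref{prop:count}.

\subsection{A product of two curves}\label{subsec:product}

Let $Y=\mathbb P^1\setminus\{3\text{ points}\}$ and $M=Y\times Y$, so $\pi=F_2\times F_2=\langle a_1,a_2\rangle\times\langle a_1',a_2'\rangle$. For this $M$ we show: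
\begin{enumerate}
\item[($\ddagger$)] \emph{No representation of $\pi$ which is non-trivial on both factors factors through $f_\sharp$ for some $f\in\mathcal E(M)$.}
\end{enumerate}
The non-abelian group $\pi_f$ is free or a surface group of genus at least $2$, so centralizers of its non-trivial elements are cyclic. It is generated by the commuting subgroups $f_\sharp(F_2\times1)$ and $f_\sharp(1\times F_2)$. If both were non-trivial, each would lie in the centralizer of a non-trivial element and be abelian, so $\pi_f$ would be abelian, a contradiction. So $f_\sharp$ kills one of the factors.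

\subsection{Part (A)}

\emph{(i) $\Rightarrow$ (ii).} Suppose $0\ne x\in\mathfrak g$ has non-commuting elements $y,z$ in its centralizer. Take $M=Y\times Y$ and, for small $t\ne0$,
$$\rho_t(a_1)=\exp(ty),\quad\rho_t(a_2)=\exp(tz),\quad\rho_t(a_1')=\exp(tx),\quad\rho_t(a_2')=1.$$
Then $\rho_t\to1$ as $t\to0$, $\rho_t$ is non-abelian by Section~\ref{sec:top}, and $\rho_t$ is non-trivial on both factors. By ($\ddagger$) it lies in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$, so \eqref{eq:first} fails for $M$.

\emph{(ii) $\Rightarrow$ (iii).} Suppose first that $\mathfrak g$ is not solvable, with Levi decomposition $\mathfrak g=\mathfrak s\ltimes\mathfrak r$. If $\mathfrak s$ has rank at least $2$, a non-zero element of a Cartan subalgebra of $\mathfrak s$ in the kernel of a root $\alpha$ centralizes the corresponding $\mathfrak{sl}_2^\alpha$, against (ii). So $\mathfrak s\cong\mathfrak{sl}_2$. If $\mathfrak r\ne0$, let $\mathfrak a\ne0$ be the last non-zero term of its derived series, an abelian ideal of $\mathfrak g$. A non-zero $\mathfrak s$-invariant in $\mathfrak a$ would be centralized by $\mathfrak s$, which is excluded.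 So $\mathfrak a$ contains a non-trivial irreducible $\mathfrak s$-module. Let $v$ and $w$ be a highest and a lowest weight vector of it, and $e\in\mathfrak s$ the raising element. The centralizer of $v$ contains $e$ and $w$, and $[e,w]\ne0$, a contradiction. So $\mathfrak g=\mathfrak{sl}_2$, and $G$ is $\mathrm{SL}_2$ or $\mathrm{PSL}_2$.

Suppose $\mathfrak g$ is solvable and non-abelian, and write $G=T\ltimes U$ with a torus $T$ and the unipotent radical $U$. Then $\mathfrak u\ne0$. A non-zero central element of the nilpotent algebra $\mathfrak u$ is centralized by $\mathfrak u$, so $\mathfrak u$ is abelian; as $\mathfrak g$ is not, $\mathfrak t\ne0$. If some $0\ne x\in\mathfrak t$ kills some $0\ne v\in\mathfrak u$, the centralizer of $v$ contains $\mathfrak u+\mathbb Cx$. By (ii), $[x,\mathfrak u]=0$, so $x$ is central in $\mathfrak g$, and $\mathfrak g$ is abelian by (ii), a contradiction. So every weight of $\mathfrak t$ on $\mathfrak u$ has zero kernel. Hence $\dim\mathfrak t=1$ and all weights are non-zero. Via $\exp$, $U$ is a vector group on which $T\cong\mathbb C^*$ acts linearly.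

\emph{(iii) $\Rightarrow$ (i).} The inclusion ``$\supseteq$'' in \eqref{eq:first} is clear for every $G$. If $G$ is abelian, all representations near $1$ lie in $\mathrm{abf}^*\mathrm{Hom}(\pi_{\mathrm{abf}},G)$, by Section~\ref{sec:top}.

For $\mathrm{SL}_2$ use Theorem~\ref{thm:main}. For $\mathrm{PSL}_2$ note that for finitely presented $\Gamma$ the map $\mathrm{Hom}(\Gamma,\mathrm{SL}_2)_{(1)}\to\mathrm{Hom}(\Gamma,\mathrm{PSL}_2)_{(1)}$ is an isomorphism, natural in $\Gamma$: elements of $\mathrm{PSL}_2$ near the identity have unique lifts near the identity, and the value of a relator on these lifts lies in $\{\pm1\}$ and is near $1$. So the case of $\mathrm{SL}_2$ applies.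

Let $G=\mathbb C^*\ltimes\mathbb C^n$ with weights $k_1,\dots,k_n\ne0$. A representation is $\rho=(\lambda;\xi_1,\dots,\xi_n)$ with $\xi_j\in Z^1(\pi,\mathbb C_{\lambda^{k_j}})$. Let $\rho$ be near $1$ and non-abelian. Then $\lambda\ne1$, and so all $\lambda^{k_j}\ne1$. Not all $\xi_j$ are coboundaries, since otherwise $\rho$ would be conjugate to a representation in $\mathbb C^*$. By Lemma~\ref{lem:cocycle} applied to a non-coboundary $\xi_j$, there is $f$ with $\lambda|_{N_f}=1$ and $\xi_j|_{N_f}=0$. This $f$ is determined by $\lambda$, because $\lambda\ne1$ is near $1$: apply Lemma~\ref{lem:two}(a) to the group $\mathbb C^*$ and the finitely many pairs in $\mathcal E(M)$. So every non-coboundary $\xi_j$ vanishes on the same $N_f$. Coboundaries $s(1-\lambda^{k_j})$ vanish there as well. Thus $\rho$ kills $N_f$.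

\subsection{Part (B): sufficiency}

Let $G$ be in the list of (B). Equality \eqref{eq:first} holds by (A). The inclusion ``$\supseteq$'' in \eqref{eq:second} is proved as in Section~\ref{sec:jump}; no property of $G$ was used there. Consider ``$\subseteq$''.

For $\mathrm{SL}_2$ this is Theorem~\ref{thm:main}; for $\mathrm{PSL}_2$ compose $\iota$ with $\mathrm{SL}_2\to\mathrm{PSL}_2$ and use the natural isomorphism of germs above. For $G=\mathbb C^n$, $\iota$ is unipotent, and every $\rho$ near $1$ is of the form $\mathrm{abf}^*\sigma$; the unipotent computation in Section~\ref{sec:jump} gives $\sigma\in\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$.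

Let $G=\mathbb C^*\ltimes\mathbb C^n$, $n\ge0$. The characters of $G$ are the powers of the projection to $\mathbb C^*$. The argument of Section~\ref{sec:jump} applies with $\lambda$ the $\mathbb C^*$-component of $\rho$; no initial conjugation is needed. Only the end, where an abelian $\rho=(\lambda;\xi_1,\dots,\xi_n)$ near $1$ with $\lambda\ne1$ was shown to be conjugate to its diagonal part, needs a replacement. Choose a member $\gamma$ of a fixed finite generating set with $\lambda(\gamma)\ne1$; as $\rho$ is near $1$, $\lambda(\gamma)^{k_j}\ne1$ for all $j$. So $\rho(\gamma)$ is conjugate, under $\mathbb C^n$, to an element of $\mathbb C^*$ whose centralizer is $\mathbb C^*$. Hence $\rho$ is conjugate to $\lambda$, and it kills $N_f$ whenever $\lambda$ does.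

The equalities in (2) follow from (1) as in Section~\ref{sec:jump}. Statement (3) is Lemma~\ref{lem:two}(a) for every linear algebraic group.

\subsection{Part (B): necessity}

By (A) only abelian groups remain to be excluded, namely $G=T\times U$ with a torus $T\ne1$, $U$ a vector group, and $\dim G\ge2$. Let $\psi\colon G\to\mathbb C^*$ be a non-trivial character and $V=\mathbb C_\psi$. Choose $x_1\in\mathfrak g$ with $d\psi(x_1)\ne0$ and $0\ne x_2\in\ker d\psi$. Let $M=Y\times Y$ as in Section~\ref{subsec:product}, and for small $t\ne0$ let
$$\rho_t(a_1)=\exp(tx_1),\qquad\rho_t(a_1')=\exp(tx_2),\qquad\rho_t(a_2)=\rho_t(a_2')=1.$$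
Then $\psi\circ\rho_t=p_1^*\chi$ with $p_1$ the projection to the first factor $F_2$ and $\chi\ne1$. By inflation $H^1(\pi,V)\supseteq H^1(F_2,\mathbb C_\chi)\ne0$, so $\rho_t\in\mathcal V^1_1(\pi,\iota)$ for $\iota=\psi$. By ($\ddagger$), $\rho_t$ lies in no $f_\sharp^*\mathrm{Hom}(\pi_f,G)$. Finally, $H^1(\pi_{\mathrm{abf}},V)=H^1(\mathbb Z^4,V)=0$ because the character is non-trivial, so $\rho_t\notin\mathrm{abf}^*\mathcal V^1_1(\pi_{\mathrm{abf}},\iota)$. As $\rho_t\to1$ for $t\to0$, \eqref{eq:second} fails. This proves Theorem~\ref{thm:groups}.\qed

\begin{thebibliography}{9}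

\bibitem{DP} A. Dimca, S. Papadima, \emph{Nonabelian cohomology jump loci from an analytic viewpoint}, Commun. Contemp. Math. \textbf{16} (2014).

\bibitem{Morgan} J. Morgan, \emph{The algebraic topology of smooth algebraic varieties}, Publ. IH\'ES \textbf{48} (1978).

\bibitem{PS} S. Papadima, A. I. Suciu, \emph{Rank two topological and infinitesimal embedded jump loci of quasi-projective manifolds}, arXiv:1702.05661 (2017).

\end{thebibliography}

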